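# Isometries of noncommutative $L^p$-spaces built from Jordan maps and positive projections

## 1. A matrix next to its transpose

Let $M_n=M_n(\mathbb C)$ and give it the norm $\|x\|_p=(\mathrm{Tr}\,|x|^p)^{1/p}$. A positive functional on $M_n$ has the form $\varphi=\mathrm{Tr}(h\,\cdot)$ with $h\ge 0$, and we write $\varphi^{1/p}:=h^{1/p}$. Do the same on $M_2\oplus M_2$, with $\mathrm{Tr}(x,y)=\mathrm{Tr}\,x+\mathrm{Tr}\,y$.

Consider $J:M_2\to M_2\oplus M_2$, $J(a)=(a,a^t)$, where $t$ is transposition. It respects adjoints and squares but not products: $J(a)J(b)=(ab,(ba)^t)$, which lies in the range of $J$ only if $ab=ba$. So $J(M_2)$ is a linear space closed under $x\mapsto x^2$, but it is not an algebra. Fix $0<\gamma<1$ and put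
$$R(x,y)=\gamma x+(1-\gamma)y^t,\qquad P=J\circ R .$$
Transposition preserves positivity, so $P$ is positive. Also $P(1)=1$, and $R(J(a))=\gamma a+(1-\gamma)a=a$, so $P$ is a projection onto $J(M_2)$.

Pull a functional back along $R=J^{-1}\circ P$. If $\varphi=\mathrm{Tr}(h\,\cdot)$, then
$$\varphi(R(x,y))=\mathrm{Tr}(\gamma h x)+\mathrm{Tr}((1-\gamma)h\,y^t)=\mathrm{Tr}(\gamma hx)+\mathrm{Tr}((1-\gamma)h^t y),$$
so $\varphi\circ R$ has density $(\gamma h,(1-\gamma)h^t)$. Now take $p$-th roots and write $x=h^{1/p}=\varphi^{1/p}$: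
$$(\varphi\circ R)^{1/p}=\big(\gamma^{1/p}x,\ (1-\gamma)^{1/p}x^t\big).$$
The $p$-th root is far from linear, but the map $\varphi^{1/p}\mapsto(\varphi\circ R)^{1/p}$ is the restriction to positive $x$ of a linear map. That linear map is an isometry: since $x$ and $x^t$ have the same singular values, $\gamma\|x\|_p^p+(1-\gamma)\|x^t\|_p^p=\|x\|_p^p$ for every $x\in M_2$.

This is not automatic for positive unital maps. Take $R:\mathbb C^2\to\mathbb C^2$, $R(x_1,x_2)=(\frac{x_1+x_2}2,x_2)$. A positive functional $\varphi=(\alpha,\beta)$ is sent to $\varphi\circ R=(\frac\alpha2,\frac\alpha2+\beta)$. With $u=\alpha^{1/p}$, $v=\beta^{1/p}$ the induced map on roots is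
$$(u,v)\mapsto\big(2^{-1/p}u,\ (\tfrac12u^p+v^p)^{1/p}\big).$$
A linear extension would send $(1,1)$ to the sum of the images of $(1,0)$ and $(0,1)$, so its second coordinate would be $2^{-1/p}+1$; the formula gives $(\frac12+1)^{1/p}$, which is strictly smaller when $p>1$. For $p=1$ the map is linear but sends $(1,-1)$, of norm $2$, to $(\frac12,-\frac12)$, of norm $1$.

What separates the two examples is that the first $R$ came from a projection onto the range of a Jordan map. Is that enough, in every von Neumann algebra?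

## 2. Jordan monomorphisms, positive projections, and the two theorems

Throughout, $\mathcal M_1,\mathcal M_2$ are von Neumann algebras, $a\circ b=\frac12(ab+ba)$, $[a,b]=ab-ba$, and $s(\cdot)$ denotes a support. A positive map is **normal** if it preserves suprema of bounded increasing nets of self-adjoint elements. $(\mathcal M_i)_*^+$ is the set of normal positive functionals.

**Definition (Jordan \*-monomorphism).** An injective linear map $J$ with $J(a^*)=J(a)^*$ and $J(a\circ b)=J(a)\circ J(b)$. Without injectivity we say Jordan $*$-homomorphism. Transposition on $M_n$ and $a\mapsto(a,a^t)$ are examples.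

Some consequences will be used constantly. Expanding gives the identity
$$aba=2a\circ(a\circ b)-a^2\circ b ,$$
so $J(aba)=J(a)J(b)J(a)$. The element $J(1)$ is a projection and $J(a)=J(1)J(a)J(1)$. If $a=b^2$ with $b=b^*$, then $J(a)=J(b)^2\ge0$; so $J$ is positive, hence $-\|a\|J(1)\le J(a)\le\|a\|J(1)$ for $a=a^*$, and $J$ is bounded. For $a=a^*$ we have $J(a^n)=J(a)^n$ for $n\ge1$, so $J$ is a $*$-homomorphism on the C\*-algebra generated by $a$ and $1$.

**Definition (normal positive projection onto $J(\mathcal M_1)$).** A normal, positive, contractive linear map $P$ of $\mathcal M_2$ onto $J(\mathcal M_1)$ that fixes $J(\mathcal M_1)$ pointwise. It need not be faithful. The map $P=J\circ R$ of Section 1 is an example.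

Contractivity is equivalent to $P(1)=J(1)$. If $P(1)=J(1)$, then $\|P\|=\|P(1)\|\le1$ by the Russo–Dye theorem. Conversely, if $\|P\|\le1$, then $0\le P(1)\le1$, and $P(1)=J(b)$ for some $b$ gives $P(1)=J(1)P(1)J(1)\le J(1)$, while $P(1)\ge P(J(1))=J(1)$.

$L^p(\mathcal M_i)$ is the Haagerup $L^p$-space; its construction is recalled in Section 7. For now we need only this: each $\varphi\in(\mathcal M_i)_*^+$ has a positive element $\varphi^{1/p}\in L^p(\mathcal M_i)$ with $\|\varphi^{1/p}\|_p^p=\varphi(1)$, every positive element arises this way, and every element is a linear combination of four positive ones. For $M_n$ we are back in Section 1. For $p<1$, $\|\cdot\|_p$ is a quasi-norm and "isometry" means $\|Tx\|_p=\|x\|_p$. Isometries are linear and need not be surjective.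

The data are

1. a normal Jordan $*$-monomorphism $J:\mathcal M_1\to\mathcal M_2$;
2. a partial isometry $w\in\mathcal M_2$ with $w^*w=J(1)$;
3. a normal positive projection $P:\mathcal M_2\to J(\mathcal M_1)$.

David Sherman, "On the structure of isometries between noncommutative Lp spaces", arXiv:math/0311336 (2003), is the source of the following question. For $p\in[1,\infty)\setminus\{2\}$, does the prescription
$$T(\varphi^{1/p})=w(\varphi\circ J^{-1}\circ P)^{1/p},\qquad\varphi\in(\mathcal M_1)_*^+,\tag{1}$$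
always extend linearly to an $L^p$ isometry? The answer is yes, for all such data.

**Theorem A.** Let $J,w,P$ be as in 1–3 and $0<p<\infty$. There is a unique linear isometry $T:L^p(\mathcal M_1)\to L^p(\mathcal M_2)$ with $T(\varphi^{1/p})=w(\varphi\circ J^{-1}\circ P)^{1/p}$ for all $\varphi\in(\mathcal M_1)_*^+$.

**Theorem B.** Let $R:\mathcal M_2\to\mathcal M_1$ be a normal positive linear map and let $1\le p<\infty$, $p\ne2$. The following are equivalent:

(i) $\varphi^{1/p}\mapsto(\varphi\circ R)^{1/p}$ extends to a linear isometry $L^p(\mathcal M_1)\to L^p(\mathcal M_2)$;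

(ii) $R(1)=1$, and $s(\varphi)\perp s(\psi)$ implies $s(\varphi\circ R)\perp s(\psi\circ R)$ for all $\varphi,\psi\in(\mathcal M_1)_*^+$;

(iii) $R=J^{-1}\circ P$ for some $J,P$ as in 1 and 3.

Hence if (i) holds for one $p\in[1,\infty)\setminus\{2\}$, the map extends to a linear isometry for every $p\in(0,\infty)$.

The second example of Section 1 violates (ii): the functionals $(1,0)$ and $(0,1)$ have disjoint supports, but are sent to $(\frac12,\frac12)$ and $(0,1)$. Theorem B is not used in the proof of Theorem A.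

## 3. Commutative algebras, ranges that are algebras, and the off-diagonal corners

**The finite commutative case.** Let $J:\mathbb C^n\to\mathbb C^m$. Then $J(e_i)=1_{S_i}$ with disjoint nonempty sets $S_i$. Write $R(x)_i=\sum_kd_{ik}x_k$ with $d_{ik}\ge0$, $\sum_kd_{ik}=1$. The condition $R\circ J=\mathrm{id}$ says $\sum_{k\in S_j}d_{ik}=\delta_{ij}$, so the row $d_i$ lives on $S_i$. For $\varphi=(\varphi_i)$ the functional $\varphi\circ R=\sum_i\varphi_id_i$ is a sum of disjointly supported pieces, so its $p$-th root is $\sum_i\varphi_i^{1/p}d_i^{1/p}$. This is linear in $(\varphi_i^{1/p})$, and it is isometric because $\sum_i|x_i|^p\sum_kd_{ik}=\sum_i|x_i|^p$.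

**When the range is an algebra.** Let $J(a)=\begin{pmatrix}a&0\\0&a\end{pmatrix}\in M_4=M_2\otimes M_2$ and let $d=(d_{ij})$ be a positive $2\times2$ matrix of trace $1$. Writing $x\in M_4$ in $2\times 2$ blocks, $R(x)=\sum_{i,j}d_{ji}x_{ij}$ gives a positive projection $P=J\circ R$. If $\varphi$ has density $h$, then $\varphi\circ R$ has density $h\otimes d$ (first factor the entries of the blocks, second factor the block indices), whose root $h^{1/p}\otimes d^{1/p}$ is linear in $h^{1/p}$. Generally, when $J(\mathcal M_1)$ is a von Neumann algebra, $P$ is a conditional expectation, and one can use the standard isometric embedding of the $L^p$-space of a subalgebra; this is (F4) below.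

**A first approach, and where it stops.** When $J(\mathcal M_1)$ is not an algebra, a natural plan is to split $J$ into a homomorphism and an anti-homomorphism by a projection $z$, let $N$ be the block-diagonal von Neumann algebra made of the two images, and look for a conditional expectation $E$ onto $N$ with $R\circ E=R$. Then $\varphi\circ R=(\varphi\circ R|_N)\circ E$, and the subalgebra embedding would apply. In Section 1 this is the whole story. But suppose the blocks sit in a larger algebra, say $J(a)=\mathrm{diag}(a,a^t)\in M_4$. An expectation onto $N\ni z$ is $N$-bimodular, so with $z'=1-z$ we have $E(zxz')=zE(zxz')z'$, an element of $N$ with zero diagonal blocks. Hence $E(zxz')=0$, and $R\circ E=R$ forces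
$$R(zxz')=0\quad\text{for all }x .$$
Nothing in the hypotheses says this: $P$ is only a positive projection, and it might look at the off-diagonal corners. They are not invisible in general. In the example $h\otimes d$ above, with $z$ the first block projection, $R$ of the corner $b\in M_2$ in position $(1,2)$ is $d_{21}b$.

In that example $z$ was a poor choice, since both blocks carry a homomorphism. Even over commutative algebras, splitting $J$ by just any commuting projection is not enough: for $\mathcal M_1=\mathbb C$, $\mathcal M_2=M_2$, $J(\alpha)=\alpha1$, $z=e_{11}$, the map $zJ$ is a homomorphism, $(1-z)J$ is an anti-homomorphism (as well as a homomorphism), and the faithful state $R(x)=\mathrm{Tr}(dx)$ with $d=\frac12\begin{pmatrix}1&1/2\\1/2&1\end{pmatrix}$ has $R(e_{12})=\frac14\neq0$. So $z$ has to be chosen with care, and then the vanishing of the corners has to be proved. Section 5 does both: the noncommutativity of $\mathcal M_1$ itself kills the corners between a homomorphism and an anti-homomorphism. A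 second issue, non-faithfulness of $P$, is removed first.

## 4. Cutting down to the support of $R=J^{-1}\circ P$

Three facts are used repeatedly.

* *Kadison's inequality:* a unital positive map $R$ between unital C\*-algebras satisfies $R(y^2)\ge R(y)^2$ for $y=y^*$.
* *Zero corners:* if $X\ge0$ and $g$ is a projection with $gXg=0$, then $Xg=0$, because $gXg=(X^{1/2}g)^*(X^{1/2}g)$.
* Projections span a norm-dense subspace of a von Neumann algebra, and real combinations of them are dense in its self-adjoint part.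

**Lemma 1 (support).** Let $R:\mathcal M_2\to\mathcal M_1$ be a normal positive map and $s$ the supremum of the supports $s(\varphi\circ R)$, $\varphi\in(\mathcal M_1)_*^+$. Then $R(1-s)=0$ and $R(x)=R(sxs)$ for all $x$; $R$ is faithful on $s\mathcal M_2s$; and a projection $q$ with $R(q)=0$ is orthogonal to $s$.

*Proof.* Since $s\ge s(\varphi\circ R)$, we have $\varphi(R(1-s))=0$ for all $\varphi$, so $R(1-s)=0$. By Cauchy–Schwarz, $|\varphi(R((1-s)x))|^2\le\varphi(R(1-s))\,\varphi(R(x^*x))=0$, and taking adjoints, $R((1-s)x)=0=R(x(1-s))$. Hence $R(x)=R(sxs)$. Let $0\le y\in s\mathcal M_2s$ with $R(y)=0$. For each $\varphi$, $(\varphi\circ R)(y)=0$, so $y\,s(\varphi\circ R)=0$. The kernel of $y$ contains the ranges of all these supports, hence the range of their supremum, so $y=ys=0$. Finally, if $R(q)=0$ then $R(sqs)=0$, so $sqs=0$ and $qs=0$. $\square$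

Now let $J,P$ be as in 1 and 3, put $p_0:=J(1)$ and
$$R:=J^{-1}\circ P:\mathcal M_2\to\mathcal M_1 .$$

**Step 1: $R$ is positive, normal and unital.** This makes Lemma 1 and Kadison's inequality available. For positivity we must see that $J(a)\ge0$ implies $a\ge0$. From $J(a^*)=J(a)^*=J(a)$ and injectivity, $a=a^*$. On the C\*-algebra generated by $a$ and $1$, $J$ is a $*$-homomorphism, so $J(a_-)=J(a)_-=0$ and $a_-=0$. For normality, let $x_i\uparrow x$ be a bounded net. Then $R(x_i)\uparrow y$ for some $y$, and $J(y)=\sup J(R(x_i))=\sup P(x_i)=P(x)$, so $y=R(x)$. Moreover $R(1)=J^{-1}(J(1))=1$, $R\circ J=\mathrm{id}$, and $R(1-p_0)=1-1=0$.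

Let $s$ be the support of $R$ from Lemma 1. Since $R(1-p_0)=0$, the projection $1-p_0$ is orthogonal to $s$, that is, $s\le p_0$. Also $R(s)=R(1)=1$. The support can be strictly smaller than $p_0$: for $\mathcal M_1=\mathbb C$, $\mathcal M_2=M_2$, $J(\alpha)=\alpha1$, $R(x)=x_{11}$ we get $p_0=1$ and $s=e_{11}$.

**Step 2: the module property.** We show how $R$ treats multiplication by $J(a)$: for $a\in\mathcal M_1$ and $x\in p_0\mathcal M_2p_0$,
$$R(J(a)\circ x)=a\circ R(x).\tag{2}$$
Both sides are complex bilinear, so take $a,x$ self-adjoint. On $p_0\mathcal M_2p_0$ the map $R$ is unital and positive. Kadison's inequality for $y=tJ(a)+x$, $t\in\mathbb R$, reads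
$$t^2R(J(a)^2)+2tR(J(a)\circ x)+R(x^2)\ \ge\ t^2a^2+2t\,a\circ R(x)+R(x)^2 .$$
Since $R(J(a)^2)=R(J(a^2))=a^2$, the quadratic terms cancel. Divide by $t>0$ and let $t\to\infty$: this gives $R(J(a)\circ x)\ge a\circ R(x)$. Divide by $t<0$ and let $t\to-\infty$: this gives the reverse inequality.

**Step 3: $s$ commutes with $J(\mathcal M_1)$.** This is what allows us to compress $J$ by $s$. Let $q\in\mathcal M_1$ be a projection, $v=2q-1$, $u=J(v)$. Then $u=u^*$ and $u^2=J(v^2)=p_0$, so $u$ is a self-adjoint unitary of $p_0\mathcal M_2p_0$. For $y\in p_0\mathcal M_2p_0$, the identity $uyu=2u\circ(u\circ y)-u^2\circ y$ and (2), applied twice, give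
$$R(uyu)=2v\circ(v\circ R(y))-R(y)=vR(y)v .$$
Take $y=p_0-s$. Since $R(p_0)=R(s)=1$, we get $R(u(p_0-s)u)=0$. By Lemma 1 the projection $u(p_0-s)u$ is orthogonal to $s$, and it lies under $p_0$, so $u(p_0-s)u\le p_0-s$. Conjugating by $u$ gives $p_0-s\le u(p_0-s)u$. Hence equality holds, and $u$ commutes with $p_0-s$. Since $u$ also commutes with $p_0$, it commutes with $s$, and so does $J(q)=\frac12(u+p_0)$. By density of the span of projections and boundedness of $J$, $s$ commutes with $J(\mathcal M_1)$.

**Step 4: the faithful situation.** Put $M:=s\mathcal M_2s$, with unit $s$, and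
$$J_s(a):=J(a)s,\qquad R_s:=R|_M .$$
Because $s$ commutes with $J(\mathcal M_1)$, $J_s:\mathcal M_1\to M$ is a normal Jordan $*$-homomorphism, and $J_s(1)=p_0s=s$. The map $R_s:M\to\mathcal M_1$ is normal, positive, unital, and faithful by Lemma 1. We have $R_sJ_s(a)=R(sJ(a)s)=R(J(a))=a$. For $x\in M$, $J_s(a)\circ x=J(a)\circ x$ since $x=sx=xs$ and $J(a)s=sJ(a)$; so (2) holds for $(J_s,R_s)$ and all $x\in M$. Finally,
$$\varphi\circ J^{-1}\circ P(x)=\varphi(R_s(sxs)),\qquad x\in\mathcal M_2 .$$

From here to the end of Section 6, $J$ and $R$ stand for $J_s$ and $R_s$.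

## 5. Why the corners vanish

**Choosing the projection $z$.** We need a splitting of $J$ into a homomorphism and an anti-homomorphism, arranged so that the anti-homomorphism sees nothing commutative. The starting point is a theorem of Kadison and Størmer (Bratteli–Robinson I, Prop. 3.2.2): if $J$ is a Jordan $*$-homomorphism of a C\*-algebra into $B(K)$ and $\mathcal B$ is the C\*-algebra generated by its range, there is a projection $z_0\in\mathcal B'\cap\mathcal B''$ such that $z_0J(\cdot)$ is a $*$-homomorphism and $(1-z_0)J(\cdot)$ is a $*$-antihomomorphism.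

Let $\mathcal M_2\subset B(H)$ and apply the theorem on $K=sH$. Since $\mathcal B\subset M$ contains the unit $s$ of $M$, $z_0\in\mathcal B''\subset M$, and $z_0$ commutes with $J(\mathcal M_1)$. Write $\pi_0=z_0J(\cdot)$ and $\rho_0=(s-z_0)J(\cdot)$; both are normal.

Let $I$ be the weak\*-closed two-sided ideal of $\mathcal M_1$ generated by all commutators. A weak\*-closed two-sided ideal is cut out by a central projection, so $I=(1-h)\mathcal M_1$ with $h$ central. Since $h[a,b]=0$, the algebra $h\mathcal M_1$ is commutative. (For $\mathcal M_1=\mathbb C\oplus M_2$, $h=(1,0)$.) Now move the commutative part from $\rho_0$ to $\pi_0$: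
$$z:=z_0+\rho_0(h),\qquad z':=s-z .$$
The projection $\rho_0(h)$ lies under $s-z_0$, so $z$ is a projection. As $h$ is central,
$$\rho_0(h)J(a)=\rho_0(h)\rho_0(a)=\rho_0(ah)=\rho_0(ha)=\rho_0(a)\rho_0(h)=J(a)\rho_0(h),$$
so $z$ commutes with $J(\mathcal M_1)$, and
$$\pi(a):=zJ(a)=\pi_0(a)+\rho_0(ha),\qquad \rho(a):=z'J(a)=\rho_0((1-h)a).$$
On the commutative algebra $h\mathcal M_1$ the anti-homomorphism $\rho_0$ is multiplicative, and the ranges of $\pi_0$ and $\rho_0$ are orthogonal; so $\pi$ is a normal $*$-homomorphism. As $1-h$ is central, $\rho$ is a normal $*$-antihomomorphism. By construction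
$$\rho(h)=0.\tag{3}$$
Images of normal $*$-homomorphisms and $*$-antihomomorphisms are weak\*-closed, so $\pi(\mathcal M_1)$ and $\rho(\mathcal M_1)$ are von Neumann algebras with units $\pi(1)=z$, $\rho(1)=z'$, and
$$N:=\pi(\mathcal M_1)\oplus\rho(\mathcal M_1)$$
is a von Neumann subalgebra of $M$ with unit $s$.

**The corner in $M_4$, by hand.** Let $J(a)=\mathrm{diag}(a,a^t)\in M_4$, $a\in M_2$, and let $r(b)$ be the value of $R$ on the matrix with $b\in M_2$ in position $(1,2)$ and zeros elsewhere. Then (2) says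
$$r(ab+ba^t)=a\,r(b)+r(b)\,a\qquad(a,b\in M_2).$$
Take $a=e_{11}$. On the left, $e_{11},e_{12},e_{21},e_{22}$ are eigenvectors of $b\mapsto ab+ba^t$ with eigenvalues $2,1,1,0$, and the same holds for $q\mapsto aq+qa$ on the right. So $r(e_{11})=\alpha e_{11}$, $r(e_{22})=\beta e_{22}$, and $r(e_{12}),r(e_{21})\in\mathrm{span}(e_{12},e_{21})$. Now use off-diagonal $a$.

* $a=e_{12}$, $b=e_{11}$: $ab+ba^t=e_{12}e_{11}+e_{11}e_{21}=0$, and the right side is $\alpha e_{12}$. So $\alpha=0$.
* $a=e_{21}$, $b=e_{22}$: $ab+ba^t=e_{21}e_{22}+e_{22}e_{12}=0$, and the right side is $\beta e_{21}$. So $\beta=0$.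
* $a=e_{12}$, $b=e_{12}$: $ab+ba^t=e_{11}$. With $r(e_{12})=\gamma e_{12}+\delta e_{21}$ the right side is $\delta(e_{11}+e_{22})$, and $r(e_{11})=0$. So $\delta=0$.
* $a=e_{21}$, $b=e_{21}$: likewise $ab+ba^t=e_{22}$, and $r(e_{21})=\delta'e_{21}$.
* $a=e_{12}$, $b=e_{22}$: $ab+ba^t=e_{12}+e_{21}$, and $r(e_{22})=0$. So $\gamma e_{12}+\delta'e_{21}=0$.

Hence $r=0$. If the second block carried $a$ instead of $a^t$, the equation would be $r(ab+ba)=ar(b)+r(b)a$, which $r(b)=\mu b$ solves. So the transpose is what kills $r$. The general proof isolates why: $b\mapsto ab+ba^t$ turns commutators of $a$'s into commutators of operators, while $q\mapsto aq+qa$ does so in a different way, and the two ways are incompatible unless $R$ vanishes.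

**Lemma 2.** $R(zxz')=0=R(z'xz)$ for all $x\in M$.

*Proof.* Since $R(z'xz)=R(zx^*z')^*$, it suffices to show $R(y)=0$ for $y\in zMz'$.

**Step 1: two families of operators.** We encode (2) as an intertwining relation. For $a\in\mathcal M_1$ let
$$L_ay:=\pi(a)y+y\rho(a)\quad(y\in zMz'),\qquad S_aq:=aq+qa\quad(q\in\mathcal M_1).$$
For $y=zyz'$ we have $J(a)y=\pi(a)y$ and $yJ(a)=y\rho(a)$, so $L_ay=2J(a)\circ y$, and $L_ay\in zMz'$. By (2), $R(L_ay)=S_aR(y)$.

**Step 2: compare commutators.** This turns the intertwining into an algebraic constraint on $R(y)$. Since $\pi$ is multiplicative and $\rho(b)\rho(a)=\rho(ab)$,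
$$L_aL_by=\pi(ab)y+\pi(a)y\rho(b)+\pi(b)y\rho(a)+y\rho(ab).$$
The two middle terms are symmetric in $a,b$, so $[L_a,L_b]=L_{[a,b]}$. On the other side,
$$S_aS_bq=abq+aqb+bqa+qba,\qquad\text{so}\qquad[S_a,S_b]q=[a,b]q-q[a,b].$$
Put $k=[a,b]$ and $q=R(y)$. Using the intertwining three times,
$$kq+qk=S_kR(y)=R(L_ky)=R([L_a,L_b]y)=[S_a,S_b]q=kq-qk .$$
Hence $qk=0$: that is, $q[a,b]=0$ for all $a,b\in\mathcal M_1$.

**Step 3: $R(y)$ lives on the commutative part.** We pass from commutators to the ideal $I$. Since $b[a,d]=[a,bd]-[a,b]d$, Step 2 gives $qb[a,d]=0$ for all $a,b,d$. Multiplying on the right by further elements, taking linear combinations and weak\* limits, $qI=0$. So $q(1-h)=0$, and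
$$R(y)=R(y)h=hR(y)\qquad\text{for every }y\in zMz'.$$

**Step 4: the commutative part contributes nothing.** Here (3) enters. Let $y\in zMz'$ and $y':=\pi(h)y\in zMz'$. Since $\rho(h)=0$, $L_hy=\pi(h)y=y'$ and $L_hy'=\pi(h)y'=y'$. As $h$ is central, $S_h$ is multiplication by $2h$, so Step 3 gives
$$R(y')=R(L_hy)=2hR(y)=2R(y),\qquad R(y')=R(L_hy')=2hR(y')=2R(y').$$
The second equation gives $R(y')=0$, and then the first gives $R(y)=0$. $\square$

In the example $\mathcal M_1=\mathbb C$, $z=e_{11}$ of Section 3 we have $h=1$ and $\rho(h)=1-z\ne0$. So Step 4 is the one that fails there.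

## 6. A central weight and a conditional expectation through which $R$ factors

**Step 1: how $R$ divides its mass between $\pi$ and $\rho$.** In Section 1 the proportion was the number $\gamma$; in general it is a central element. Put $c:=R(z)$, so $0\le c\le1$. As $z$ commutes with $J(a)$, (2) with $x=z$ gives $R(zJ(a))=a\circ c$. If $a\ge0$ then $zJ(a)\ge0$, so $a\circ c\ge0$. For a projection $q\in\mathcal M_1$ this says $X:=qc+cq\ge0$. Since $(1-q)X(1-q)=0$, the zero-corner fact gives $0=X(1-q)=qc(1-q)$. So $qc=qcq$ is self-adjoint, that is, $qc=cq$. Projections span densely, so $c$ is central, and with $R(J(a))=a$,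
$$R(\pi(a))=ca,\qquad R(\rho(a))=(1-c)a\qquad(a\in\mathcal M_1).\tag{4}$$

**Step 2: where $\pi$ and $\rho$ are injective.** We need honest isomorphisms for the $L^p$ constructions. Let $e=s(c)$ and $f=s(1-c)$, central projections. Then $\pi(1-e)\ge0$ and $R(\pi(1-e))=c(1-e)=0$, so $\pi(1-e)=0$ since $R$ is faithful. If $a\in e\mathcal M_1$ and $\pi(a)=0$, then $ca=0$ by (4), so $a=ea=0$. Hence $\pi:e\mathcal M_1\to\pi(\mathcal M_1)$ is a $*$-isomorphism. In the same way $R(\rho(1-f))=(1-c)(1-f)=0$ gives $\rho(1-f)=0$; and $\rho(a)=0$ with $a\in f\mathcal M_1$ gives $(1-c)a=0$, so $a=fa=0$. Hence $\rho:f\mathcal M_1\to\rho(\mathcal M_1)$ is a $*$-anti-isomorphism.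

The element $c$ need not be invertible on its support. For $\mathcal M_1=\ell^\infty(M_2)$, $\mathcal M_2=\mathcal M_1\oplus\mathcal M_1$, $J(a)=(a,a^t)$ (transposing each entry) and $R((x_n),(y_n))=(\gamma_nx_n+(1-\gamma_n)y_n^t)$ with $\gamma_n=\frac1{n+1}$, $n\ge1$, take $z=(1,0)$. Here $h=0$ and $c=(\gamma_n)$ has support $1$ and no bounded inverse. So the division by $c$ that comes next has to be justified.

**Step 3: division by a central element.** Let $d\in\mathcal M_1$ be central, $0\le d\le1$, $g=s(d)$. We claim: if $0\le r\le\kappa d$ for some $\kappa\geq 0$, there is a unique $b\in g\mathcal M_1$ with $db=r$, and $b\ge0$. Uniqueness holds since $db=0$ implies $gb=0$. For existence, $(1-g)r(1-g)\le\kappa d(1-g)=0$, so $r(1-g)=0$ and $gr=r$. As $\varepsilon\downarrow0$ the elements $r(d+\varepsilon)^{-1}$ increase and are bounded by $\kappa d(d+\varepsilon)^{-1}\le\kappa g$. Their strong limit $b$ satisfies $0\le b\le\kappa g$, so $b\in g\mathcal M_1$, and $db=\lim r\,d(d+\varepsilon)^{-1}=rg=r$.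

**Lemma 3.** There is a faithful normal conditional expectation $E:M\to N$ with
$$R\circ E=R.\tag{5}$$

*Proof.* **Step 4: the block $zMz$.** We build the part of $E$ that lands in $\pi(\mathcal M_1)$. For $0\le x\in zMz$ we have $0\le R(x)\le\|x\|R(z)=\|x\|c$. By Step 3, $R(x)\in c\,e\mathcal M_1$. The set of $x\in zMz$ with $R(x)\in c\,e\mathcal M_1$ is a linear subspace containing all positive elements, so it is $zMz$. Hence each $x\in zMz$ has a unique $Q_1(x)\in e\mathcal M_1$ with
$$cQ_1(x)=R(x).$$
$Q_1$ is linear by uniqueness and positive by Step 3. It is normal: if $x_i\uparrow x$, then $Q_1(x_i)\uparrow b'$ for some $b'\in e\mathcal M_1$, and $cb'=\sup cQ_1(x_i)=\sup R(x_i)=R(x)$, so $b'=Q_1(x)$. By (4), $cQ_1(\pi(a))=ca=c\,ea$, so $Q_1(\pi(a))=ea$, and $Q_1(z)=e$.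

Put $E_1:=\pi\circ Q_1:zMz\to\pi(\mathcal M_1)$. It is normal and positive. Since $\pi(1-e)=0$, $E_1(\pi(a))=\pi(ea)=\pi(a)$; in particular $E_1(z)=z$. It is faithful: if $x\ge0$ and $E_1(x)=0$, then $Q_1(x)=0$ because $\pi$ is injective on $e\mathcal M_1$, so $R(x)=0$ and $x=0$. By (4), $R(E_1(x))=cQ_1(x)=R(x)$.

**Step 5: the block $z'Mz'$.** This is the other half of $E$. For $0\le x\in z'Mz'$ we have $0\le R(x)\le\|x\|R(z')=\|x\|(1-c)$. Step 3 with $d=1-c$, $g=f$, and the argument of Step 4, give a linear, positive, normal map $Q_2:z'Mz'\to f\mathcal M_1$ determined by $(1-c)Q_2(x)=R(x)$. By (4), $Q_2(\rho(a))=fa$. Put $E_2:=\rho\circ Q_2$; an anti-homomorphism is positive, so $E_2$ is normal and positive, and $E_2(\rho(a))=\rho(fa)=\rho(a)$, $E_2(z')=z'$. It is faithful because $\rho$ is injective on $f\mathcal M_1$ and $R$ is faithful, and $R(E_2(x))=(1-c)Q_2(x)=R(x)$.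

**Step 6: assembly.** Put $E(x):=E_1(zxz)+E_2(z'xz')$. It is normal, positive, unital, maps $M$ into $N$, and fixes $N$, since $n=\pi(a)+\rho(b)$ has $znz=\pi(a)$ and $z'nz'=\rho(b)$. By Russo–Dye it has norm $1$, and by Tomiyama's theorem a norm-one projection onto a von Neumann subalgebra is a conditional expectation. If $x\ge0$ and $E(x)=0$, then $zxz=0=z'xz'$ by faithfulness of $E_1,E_2$, so $x^{1/2}z=0=x^{1/2}z'$ and $x=0$; so $E$ is faithful. Finally, by Lemma 2,
$$R(E(x))=R(zxz)+R(z'xz')=R(x).\qquad\square$$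

## 7. Haagerup $L^p$-spaces under sums, anti-isomorphisms and expectations

**The construction.** Let $A\subset B(H)$ be a von Neumann algebra with a normal faithful semifinite (n.f.s.) weight $\theta$. The *core* is $\mathcal C(A)=A\rtimes_{\sigma^\theta}\mathbb R$ on $L^2(\mathbb R,H)$, generated by
$$(\pi_A(x)\xi)(t)=\sigma^\theta_{-t}(x)\xi(t),\qquad(\lambda(u)\xi)(t)=\xi(t-u).$$
The *dual action* is $\hat\theta_v=\mathrm{Ad}(1\otimes W_v)$ with $(W_v\xi)(t)=e^{-ivt}\xi(t)$. Its fixed point algebra is $\pi_A(A)$, and $\hat\theta_v(\lambda(u))=e^{-ivu}\lambda(u)$. For $x\in\mathcal C(A)_+$ put $T_A(x)=\int\hat\theta_v(x)\,dv$, an element of the extended positive part of $\pi_A(A)$. (An element of the extended positive part of a von Neumann algebra is a lower semicontinuous, additive, positively homogeneous map from its normal positive functionals to $[0,\infty]$; a normal weight, being a sum of normal positive functionals, can be evaluated on it.) The *dual weight* of a normal weight $\omega$ on $A$ is $\tilde\omega=\omega\circ\pi_A^{-1}\circ T_A$.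 Concretely, for $\omega\in A_*^+$ choose any $\Omega\in\mathcal C(A)_*^+$ with $\Omega\circ\pi_A=\omega$ (normal positive functionals on a subalgebra extend); then
$$\tilde\omega(x)=\int\Omega(\hat\theta_v(x))\,dv\qquad(x\in\mathcal C(A)_+),\tag{6}$$
and the value does not depend on the choice of $\Omega$. For a normal weight $\omega=\sum_i\omega_i$ with $\omega_i\in A_*^+$ we have $\tilde\omega=\sum_i\tilde\omega_i$.

The *canonical trace* $\tau_A$ is determined by $(D\tilde\theta:D\tau_A)_t=\lambda(t)$. For $\omega\in A_*^+$, $h_\omega$ is the positive operator with $\tilde\omega=\tau_A(h_\omega\,\cdot)$, and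
$$L^p(A)=\{x\ \tau_A\text{-measurable}:\hat\theta_v(x)=e^{-v/p}x\ \text{for all }v\}.$$
The map $\omega\mapsto h_\omega$ is a bijection $A_*^+\to L^1(A)_+$; it defines $\mathrm{tr}$ on $L^1(A)$ by $\mathrm{tr}(h_\omega)=\omega(1)$ and linearity. One sets $\omega^{1/p}=h_\omega^{1/p}$ and $\|x\|_p^p=\mathrm{tr}(|x|^p)$; one has $\|x^*\|_p=\|x\|_p$, and $A$ acts on $L^p(A)$ by multiplication through $\pi_A$. All this is independent of $\theta$ and $H$ up to canonical isomorphisms preserving the elements $\omega^{1/p}$. The reference is Haagerup, Colloq. CNRS 274 (1979).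

**Example: $A=M_n$, $\theta=\mathrm{Tr}$.** The modular group is trivial, $\pi_A(x)=x\otimes1$, and $\mathcal C(A)=M_n\otimes\lambda(\mathbb R)''$. A Fourier transform turns $\lambda(t)$ into multiplication by $e^{itu}$, so $\mathcal C(A)=M_n\otimes L^\infty(\mathbb R,du)$ and $\hat\theta_v$ is the translation $u\mapsto u-v$. Then $T_A(x\otimes f)=(\int f\,du)\,x$ for $x,f\ge0$, so $\tilde\theta=\mathrm{Tr}\otimes\int du$, and $\tau_A=\mathrm{Tr}\otimes\int e^{-u}du$ since $(D\tilde\theta:D\tau_A)_t=1\otimes e^{itu}$. For $\omega=\mathrm{Tr}(h\,\cdot)$ one finds $h_\omega=h\otimes e^u$. The elements of $L^p$ are $x\otimes e^{u/p}$, of norm $(\mathrm{Tr}|x|^p)^{1/p}$. They are measurable: $\tau_A(1_{\{1\otimes e^{u/p}>\ell\}})=n\int_{p\log\ell}^\infty e^{-u}du=n\ell^{-p}<\infty$ for $\ell>0$. So this is the space of Section 1.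

**(F0) Supports.** *The support of $h_\omega$ is $\pi_A(s(\omega))$.* We need this to recognize orthogonality and to multiply by $w$. For a projection $q\in A$ write $q$ also for $\pi_A(q)$. If $\Omega$ extends $\omega$, then $\Omega(q\cdot q)$ extends $\omega(q\cdot q)$, and $q$ is fixed by $\hat\theta$; so by (6) the dual weight of $\omega(q\cdot q)$ is $\tilde\omega(q\cdot q)$. For $q=s(\omega)$ we have $\omega(q\cdot q)=\omega$, so $\tilde\omega(1-q)=\tilde\omega(q(1-q)q)=0$. Hence $\tau_A(h_\omega^{1/2}(1-q)h_\omega^{1/2})=0$, so $(1-q)h_\omega^{1/2}=0$ and the support of $h_\omega$ is at most $q$. Conversely, $\hat\theta_v(h_\omega)=e^{-v}h_\omega$, so the support of $h_\omega$ is fixed by $\hat\theta$ and equals $\pi_A(r)$ for a projection $r\in A$. From $h_\omega=rh_\omega r$ we get $\tilde\omega(rxr)=\tilde\omega(x)$. So $\omega(r\cdot r)$ and $\omega$ have the same dual weight, hence the same density, and therefore coincide. So $s(\omega)\le r$.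

**(F1) Direct sums.** $L^p(A\oplus B)=L^p(A)\oplus_pL^p(B)$ with $(\omega_1,\omega_2)^{1/p}=(\omega_1^{1/p},\omega_2^{1/p})$. With a direct sum weight, the crossed product and all the data above are direct sums.

**(F2) Central elements.** This treats the map $x\mapsto(\gamma^{1/p}x,(1-\gamma)^{1/p}x)$ of Section 1 with $\gamma$ replaced by a central element. Let $0\le c\le1$ be central in $A$ and $c\omega:=\omega(c\,\cdot)$. Since $\sigma^\theta$ fixes the center, $\lambda(u)\pi_A(c)\lambda(u)^*=\pi_A(\sigma^\theta_u(c))=\pi_A(c)$; so $\pi_A(c)$ is central in $\mathcal C(A)$ and fixed by $\hat\theta$. Write $c$ for it. If $\Omega$ extends $\omega$, then $\Omega(c\,\cdot)$ extends $c\omega$, and (6) gives $(c\omega)^\sim=\tilde\omega(c\,\cdot)$. So $h_{c\omega}=ch_\omega$ and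
$$(c\omega)^{1/p}=c^{1/p}\omega^{1/p}.$$
For $x\in L^p(A)$, $|c^{1/p}x|^p=c|x|^p$, and therefore
$$\|c^{1/p}x\|_p^p+\|(1-c)^{1/p}x\|_p^p=\mathrm{tr}(c|x|^p)+\mathrm{tr}((1-c)|x|^p)=\|x\|_p^p .$$

**(F3) Isomorphisms and anti-isomorphisms.** *A $*$-isomorphism or $*$-anti-isomorphism $\alpha:A\to B$ induces a surjective linear isometry $L^p(A)\to L^p(B)$ with $\omega^{1/p}\mapsto(\omega\circ\alpha^{-1})^{1/p}$.* For matrices and transposition this is $x\mapsto x^t$.

For $*$-isomorphisms this is transport of structure. Let $\alpha$ be an anti-isomorphism.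

**Step 1: a concrete model.** We make $\alpha$ explicit. Let $\bar H$ be the conjugate Hilbert space, and for an operator $y$ on $H$ let $\bar y\,\bar\xi:=\overline{y\xi}$. The map $y\mapsto\bar y$ is conjugate linear and multiplicative, so $y\mapsto\overline{y^*}$ is linear and antimultiplicative. Hence $b\mapsto\overline{\alpha^{-1}(b)^*}$ is a faithful normal $*$-representation of $B$ on $\bar H$, and we may assume $B\subset B(\bar H)$ and $\alpha(a)=\overline{a^*}$.

**Step 2: modular groups reverse direction.** We need the modular group on $B$ in order to compare cores. Put $\eta=\theta\circ\alpha^{-1}$, an n.f.s. weight on $B$. We claim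
$$\sigma^\eta_t=\alpha\,\sigma^\theta_{-t}\,\alpha^{-1}.$$
The right side is a one-parameter automorphism group of $B$ preserving $\eta$. Since $\eta(\alpha(x)^*\alpha(x))=\theta(xx^*)$, $\alpha$ maps $\mathfrak n_\theta\cap\mathfrak n_\theta^*$ onto $\mathfrak n_\eta\cap\mathfrak n_\eta^*$. For $x,y\in\mathfrak n_\theta\cap\mathfrak n_\theta^*$ let $k_1$ be the bounded continuous function on $0\le\mathrm{Im}\,\zeta\le1$, analytic inside, with $k_1(t)=\theta(\sigma^\theta_t(x)y)$ and $k_1(t+i)=\theta(y\sigma^\theta_t(x))$. Then $k_2(\zeta):=k_1(i-\zeta)$ is a function of the same kind, and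
$$k_2(t)=k_1(-t+i)=\theta(y\sigma^\theta_{-t}(x))=\eta\big(\alpha(\sigma^\theta_{-t}(x))\,\alpha(y)\big),$$
$$k_2(t+i)=k_1(-t)=\theta(\sigma^\theta_{-t}(x)y)=\eta\big(\alpha(y)\,\alpha(\sigma^\theta_{-t}(x))\big).$$
This is the KMS condition for $\eta$ and the group $\alpha\sigma^\theta_{-t}\alpha^{-1}$, and it characterizes $\sigma^\eta$.

**Step 3: an anti-isomorphism of cores.** The reversal of time is absorbed by a reflection. Identify $\overline{L^2(\mathbb R,H)}=L^2(\mathbb R,\bar H)$ pointwise, let $(U\xi)(t)=\xi(-t)$, and put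
$$\kappa(y):=U\,\overline{y^*}\,U ,$$
a linear normal injective $*$-antihomomorphism on $\mathcal C(A)$. The operator $\overline{\pi_A(a)^*}$ multiplies at $t$ by $\overline{\sigma^\theta_{-t}(a)^*}=\alpha(\sigma^\theta_{-t}(a))$, and conjugation by $U$ replaces $t$ by $-t$; so
$$(\kappa(\pi_A(a))\xi)(t)=\alpha(\sigma^\theta_t(a))\xi(t)=\sigma^\eta_{-t}(\alpha(a))\xi(t).$$
Since $\lambda(u)^*=\lambda(-u)$, the operator $\overline{\lambda(u)^*}$ is $\xi\mapsto\xi(\cdot+u)$, and conjugating by $U$ gives $(\kappa(\lambda(u))\xi)(t)=\xi(t-u)$. Hence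
$$\kappa(\pi_A(a))=\pi_B(\alpha(a)),\qquad\kappa(\lambda(u))=\lambda(u),\tag{7}$$
and $\kappa$ is an anti-isomorphism of $\mathcal C(A)$ onto $\mathcal C(B)$, where $B$ carries $\eta$. It intertwines the dual actions: on both sides they fix the $\pi(a)$'s and multiply $\lambda(u)$ by the scalar $e^{-ivu}$, and $\kappa$ is linear.

**Step 4: dual weights and traces match.** Let $\omega\in A_*^+$ and let $\Omega\in\mathcal C(A)_*^+$ extend it. By (7), $\Omega\circ\kappa^{-1}$ extends $\omega\circ\alpha^{-1}$. By (6) and the intertwining,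
$$(\omega\circ\alpha^{-1})^\sim(\kappa(x))=\int\Omega(\hat\theta_v(x))\,dv=\tilde\omega(x).$$
Summing, the same holds for the weight $\theta$: $\tilde\eta\circ\kappa=\tilde\theta$. Write $\tilde\theta=\tau_A(k\,\cdot)$ with $k^{it}=\lambda(t)$, and let $\tau'=\tau_A\circ\kappa^{-1}$, a faithful normal semifinite trace on $\mathcal C(B)$. Then $\tilde\eta=\tilde\theta\circ\kappa^{-1}=\tau'(\kappa(k)\,\cdot)$, and $\kappa(k)^{it}=\kappa(k^{it})=\lambda(t)$. So $(D\tilde\eta:D\tau')_t=\lambda(t)$, that is, $\tau'=\tau_B$.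

**Step 5: the isometry.** By Step 4, $\kappa$ extends, by the same formula, to a $*$-anti-isomorphism of the algebras of measurable operators, compatible with dual actions, and $\kappa(h_\omega)=h_{\omega\circ\alpha^{-1}}$. It maps $L^p(A)$ linearly onto $L^p(B)$ and sends $\omega^{1/p}$ to $(\omega\circ\alpha^{-1})^{1/p}$. It preserves $\mathrm{tr}$ on $L^1(A)_+$ because $\omega\circ\alpha^{-1}(1)=\omega(1)$. From $\kappa(x)^*\kappa(x)=\kappa(xx^*)$ we get $|\kappa(x)|=\kappa(|x^*|)$, so
$$\|\kappa(x)\|_p^p=\mathrm{tr}(|x^*|^p)=\|x^*\|_p^p=\|x\|_p^p .$$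

**(F4) Conditional expectations.** *Let $F:B\to A$ be a faithful normal conditional expectation onto a unital von Neumann subalgebra. Then $\omega^{1/p}\mapsto(\omega\circ F)^{1/p}$ extends to a linear isometry $L^p(A)\to L^p(B)$.* For $A=\mathbb C\subset B=M_2$, $F(x)=\mathrm{Tr}(dx)1$ with $d$ positive, invertible, of trace $1$, this is $\alpha\mapsto\alpha d^{1/p}$ in the notation of Section 1. In the Haagerup picture, with weights chosen compatibly, it becomes an inclusion.

**Step 1: the core of $A$ inside the core of $B$.** Let $B\subset B(H)$, let $\theta$ be n.f.s. on $A$, and $\Theta=\theta\circ F$. It is normal and faithful, and semifinite since $\Theta(n^*b^*bn)\le\|b\|^2\theta(n^*n)<\infty$ for $b\in B$, $n\in\mathfrak n_\theta$, so that $B\mathfrak n_\theta\subset\mathfrak n_\Theta$. Since $F$ preserves $\Theta$ and $\Theta|_A=\theta$ is semifinite, Takesaki's theorem gives $\sigma^\Theta_t|_A=\sigma^\theta_t$. The map $\sigma^\Theta_{-t}F\sigma^\Theta_t$ is again a $\Theta$-preserving expectation onto $A$,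 so by uniqueness $F\sigma^\Theta_t=\sigma^\Theta_tF=\sigma^\theta_tF$. Hence $\mathcal C(A)$ is the subalgebra of $\mathcal C(B)$ generated by $\pi_B(A)$ and $\lambda(\mathbb R)$, with the same dual action.

**Step 2: an expectation between the cores.** It will carry traces and dual weights. Consider the normal conditional expectation
$$F\otimes\mathrm{id}:B\,\bar\otimes\,B(L^2(\mathbb R))\to A\,\bar\otimes\,B(L^2(\mathbb R)).$$
It is faithful: if $x\ge0$ and $(F\otimes\mathrm{id})(x)=0$, then for every $\chi\in B(L^2(\mathbb R))_*^+$, $F((\mathrm{id}\otimes\chi)(x))=(\mathrm{id}\otimes\chi)(F\otimes\mathrm{id})(x)=0$, so $(\mathrm{id}\otimes\chi)(x)=0$; as $\chi$ is arbitrary, $x=0$. Next, $\pi_B(x)\in B\,\bar\otimes\,L^\infty(\mathbb R)$ is the function $t\mapsto\sigma^\Theta_{-t}(x)$. Slicing with $g\in L^1(\mathbb R)$,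
$$(\mathrm{id}\otimes g)(F\otimes\mathrm{id})(\pi_B(x))=F\Big(\int g(t)\sigma^\Theta_{-t}(x)\,dt\Big)=\int g(t)\sigma^\Theta_{-t}(F(x))\,dt=(\mathrm{id}\otimes g)(\pi_B(F(x))).$$
Both $(F\otimes\mathrm{id})(\pi_B(x))$ and $\pi_B(F(x))$ lie in $B\,\bar\otimes\,L^\infty(\mathbb R)$, where slices separate; so they are equal. Since $F\otimes\mathrm{id}$ is bimodular over $1\otimes B(L^2(\mathbb R))$, it sends $\pi_B(x)\lambda(u)$ to $\pi_B(F(x))\lambda(u)$. The span of the elements $\pi_B(x)\lambda(u)$ is weak\*-dense in $\mathcal C(B)$, so $F\otimes\mathrm{id}$ restricts to a faithful normal conditional expectation $\hat F:\mathcal C(B)\to\mathcal C(A)$. By bimodularity it commutes with $\hat\theta_v=\mathrm{Ad}(1\otimes W_v)$.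

**Step 3: dual weights.** We show that for every normal functional or n.f.s. weight $\omega$ on $A$,
$$(\omega\circ F)^\sim=\tilde\omega\circ\hat F.\tag{8}$$
Let $\omega\in A_*^+$ and let $\Omega\in\mathcal C(A)_*^+$ extend it. Since $\hat F(\pi_B(x))=\pi_B(F(x))=\pi_A(F(x))$, the functional $\Omega\circ\hat F$ on $\mathcal C(B)$ extends $\omega\circ F$. By (6), for $x\in\mathcal C(B)_+$,
$$(\omega\circ F)^\sim(x)=\int\Omega(\hat F(\hat\theta_v(x)))\,dv=\int\Omega(\hat\theta_v(\hat F(x)))\,dv=\tilde\omega(\hat F(x)).$$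
A normal weight is a sum of normal positive functionals, and (8) is additive.

**Step 4: traces.** We show $\tau_B=\tau_A\circ\hat F$. For n.f.s. weights $\phi,\psi$ on $\mathcal C(A)$ one has $(D(\phi\circ\hat F):D(\psi\circ\hat F))_t=(D\phi:D\psi)_t$ (Haagerup, *Operator valued weights I*, J. Funct. Anal. 32 (1979), Thm 4.7). For expectations this can be seen directly. Let $\chi$ be the balanced weight of $\phi,\psi$ on $\mathcal C(A)\otimes M_2$, namely $\chi(\sum x_{ij}\otimes e_{ij})=\phi(x_{11})+\psi(x_{22})$. Its composition with $\hat F\otimes\mathrm{id}_{M_2}$ is the balanced weight of $\phi\circ\hat F,\psi\circ\hat F$. By Takesaki's theorem the modular group of the latter restricts to that of $\chi$ on $\mathcal C(A)\otimes M_2$. The cocycles are read off from the action of these groups on $1\otimes e_{12}$, so they agree. By (8), $\tilde\Theta=\tilde\theta\circ\hat F$, hence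
$$(D\tilde\Theta:D(\tau_A\circ\hat F))_t=(D\tilde\theta:D\tau_A)_t=\lambda(t)=(D\tilde\Theta:D\tau_B)_t ,$$
and $\tau_B=\tau_A\circ\hat F$. In particular $\tau_B|_{\mathcal C(A)}=\tau_A$. So the $\tau_A$-measurable operators form a $*$-subalgebra of the $\tau_B$-measurable ones, compatibly with dual actions and functional calculus, and $L^p(A)\subset L^p(B)$ linearly.

**Step 5: densities and norms.** It remains to see that the inclusion is the map we want. For $\omega\in A_*^+$ let $h=h_\omega$ and $h_n=h(1+h/n)^{-1}\in\mathcal C(A)$, which increase to $h$. For $x\in\mathcal C(B)_+$, bimodularity gives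
$$\tau_B(h_n^{1/2}xh_n^{1/2})=\tau_A(\hat F(h_n^{1/2}xh_n^{1/2}))=\tau_A(h_n^{1/2}\hat F(x)h_n^{1/2}).$$
Letting $n\to\infty$, $\tau_B(h\,\cdot)=\tau_A(h\,\hat F(\cdot))=\tilde\omega\circ\hat F=(\omega\circ F)^\sim$ by (8). So $h_{\omega\circ F}=h_\omega$, and the inclusion sends $\omega^{1/p}$ to $(\omega\circ F)^{1/p}$. If $x\in L^p(A)$ and $|x|^p=h_\omega$, its norms in $L^p(A)$ and $L^p(B)$ to the power $p$ are $\omega(1)$ and $\omega(F(1))=\omega(1)$. So the inclusion is isometric. $\square$

## 8. Composing four isometries: Theorem A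

**Proof of Theorem A.** Return to the notation of Section 4 for the original data: $J,P$ are the given maps, $R=J^{-1}\circ P$, $M=s\mathcal M_2s$, $R_s=R|_M$. Sections 5 and 6, applied to $(J_s,R_s)$, give $z,\pi,\rho,N,c,e,f,E$. Let $T_0$ be the composition of the following four linear isometries; beside each we follow the image of $\varphi^{1/p}$.

**Step 1: split by the central weight.** The map $L^p(\mathcal M_1)\to L^p(e\mathcal M_1)\oplus_pL^p(f\mathcal M_1)$, $x\mapsto(c^{1/p}x,(1-c)^{1/p}x)$. By (F1), $eL^p(\mathcal M_1)=L^p(e\mathcal M_1)$, and $c^{1/p}x=ec^{1/p}x$ since $e=s(c)$; similarly for $f=s(1-c)$. So the map is well defined, and it is isometric by (F2). It sends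
$$\varphi^{1/p}\mapsto\big((c\varphi)^{1/p},((1-c)\varphi)^{1/p}\big).$$

**Step 2: transport to $N$.** By (F3) the $*$-isomorphism $\pi|_{e\mathcal M_1}$ and the $*$-anti-isomorphism $\rho|_{f\mathcal M_1}$ induce an isometry onto $L^p(\pi(\mathcal M_1))\oplus_pL^p(\rho(\mathcal M_1))$, which is $L^p(N)$ by (F1). Now $\varphi^{1/p}$ has become $\nu^{1/p}$, where for $a\in e\mathcal M_1$, $b\in f\mathcal M_1$, by (4),
$$\nu(\pi(a)+\rho(b))=\varphi(ca)+\varphi((1-c)b)=\varphi\big(R_s(\pi(a)+\rho(b))\big).$$
So $\nu=\varphi\circ R_s|_N$.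

**Step 3: make the subalgebra unital in $\mathcal M_2$.** By (F1), $\nu^{1/p}\mapsto(\nu,0)^{1/p}$ is an isometry of $L^p(N)$ into $L^p(N\oplus(1-s)\mathcal M_2(1-s))$.

**Step 4: embed in $L^p(\mathcal M_2)$.** Let $F(x)=E(sxs)+(1-s)x(1-s)$. This is a normal unital positive projection of $\mathcal M_2$ onto the unital von Neumann subalgebra $N\oplus(1-s)\mathcal M_2(1-s)$, hence by Russo–Dye and Tomiyama a conditional expectation. If $x\ge0$ and $F(x)=0$, then $sxs=0$ by faithfulness of $E$, and $(1-s)x(1-s)=0$, so $x^{1/2}s=0=x^{1/2}(1-s)$ and $x=0$; so $F$ is faithful. (F4) gives an isometry into $L^p(\mathcal M_2)$ that sends $(\nu,0)^{1/p}$ to $((\nu,0)\circ F)^{1/p}$. By (5),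
$$(\nu,0)\circ F(x)=\nu(E(sxs))=\varphi(R_s(E(sxs)))=\varphi(R_s(sxs))=\varphi\circ J^{-1}\circ P(x).$$
Hence $T_0$ is a linear isometry with
$$T_0(\varphi^{1/p})=(\varphi\circ J^{-1}\circ P)^{1/p}\qquad(\varphi\in(\mathcal M_1)_*^+).$$

**Step 5: multiply by $w$.** The functionals $\varphi\circ J^{-1}\circ P$ have support $\le s\le J(1)$. By (F0), $J(1)T_0x=T_0x$ for positive $x$, and by linearity for all $x\in L^p(\mathcal M_1)$. Put $Tx:=wT_0x$. Then
$$|Tx|^2=(T_0x)^*w^*wT_0x=(T_0x)^*J(1)T_0x=|T_0x|^2 ,$$
so $\|Tx\|_p=\|T_0x\|_p=\|x\|_p$. Thus $T$ is a linear isometry satisfying (1). It is unique because positive elements span $L^p(\mathcal M_1)$. $\blacksquare$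

On the example of Section 1, $z=(1,0)$, $c=\gamma1$, $e=f=1$, $N=\mathcal M_2$, $F=\mathrm{id}$, and Steps 1 and 2 reproduce $x\mapsto(\gamma^{1/p}x,(1-\gamma)^{1/p}x^t)$.

## 9. Orthogonality of supports characterizes these maps: Theorem B

**Proof of (iii)⇒(i), and of the last assertion.** Let $R=J^{-1}\circ P$ and $0<p<\infty$. Apply Theorem A with $w=J(1)$. Since $J(1)(\varphi\circ R)^{1/p}=(\varphi\circ R)^{1/p}$, as seen in Step 5 above, the isometry it provides is $\varphi^{1/p}\mapsto(\varphi\circ R)^{1/p}$. This works for every $p\in(0,\infty)$; once the equivalence is proved, (i) for one $p\in[1,\infty)\setminus\{2\}$ gives (iii), and hence the isometry for every $p\in(0,\infty)$.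

**Proof of (i)⇒(ii).** Let $T$ be the extension. For every $\varphi$,
$$\varphi(R(1))=\|T\varphi^{1/p}\|_p^p=\|\varphi^{1/p}\|_p^p=\varphi(1),$$
so $R(1)=1$. Let $s(\varphi)\perp s(\psi)$, $\xi=\varphi^{1/p}$, $\zeta=\psi^{1/p}$. By (F0), $\xi$ and $\zeta$ are positive with orthogonal supports, so $\xi\zeta=0$, $|\xi\pm\zeta|=\xi+\zeta$ and $|\xi\pm\zeta|^p=\xi^p+\zeta^p$. Taking traces and adding,
$$\|\xi+\zeta\|_p^p+\|\xi-\zeta\|_p^p=2\big(\|\xi\|_p^p+\|\zeta\|_p^p\big).$$
As $T$ is a linear isometry, the same equality holds for $T\xi,T\zeta$. Now use the equality condition in Clarkson's inequality (Raynaud–Xu, *On subspaces of non-commutative $L_p$-spaces*, J. Funct. Anal. 203 (2003), Thm A1): for $p\ne2$ this equality for $x,y\in L^p$ holds if and only if $x^*y=xy^*=0$. (For $p=2$ it is the parallelogram law and says nothing.) Since $T\xi,T\zeta\ge0$, we get $(\varphi\circ R)^{1/p}(\psi\circ R)^{1/p}=0$, and by (F0) $s(\varphi\circ R)\perp s(\psi\circ R)$.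

**Proof of (ii)⇒(iii).** We must produce $J$ from $R$. The idea is to locate the part of $\mathcal M_2$ on which $R$ respects squares, to see that $R$ is an isomorphism from it onto $(\mathcal M_1)_{sa}$, and to invert.

**Step 1: the support.** Lemma 1 applies to any normal positive map. So let $s$ be the support of $R$: $R(x)=R(sxs)$, $R$ is faithful on $s\mathcal M_2s$, and $R(s)=R(1)=1$.

**Step 2: lifting projections.** We find, for each projection $q\in\mathcal M_1$, a projection that $R$ maps to $q$. Put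
$$j(q):=\sup\{s(\varphi\circ R):\varphi\in(\mathcal M_1)_*^+,\ s(\varphi)\le q\}\le s .$$
By (ii), $j(q)\perp j(1-q)$. If $s(\varphi)\le q$, then $s(\varphi\circ R)\le j(q)$, so $\varphi(R(j(q)))=\varphi(R(1))=\varphi(1)=\varphi(q)$. Hence $\varphi(q(1-R(j(q)))q)=0$ for all $\varphi$ supported under $q$, so $q(1-R(j(q)))q=0$. Since $1-R(j(q))\ge0$, the zero-corner fact gives $(1-R(j(q)))q=0$, and so
$$R(j(q))=q+(1-q)R(j(q))(1-q)\ge q .$$
Likewise $R(j(1-q))\ge1-q$. As $j(q)+j(1-q)\le s$, $R(j(q))+R(j(1-q))\le R(s)=1$, whence $R(j(q))\le1-R(j(1-q))\le q$. So $R(j(q))=q$.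

**Step 3: the multiplicative domain for squares.** Let
$$D=\{y\in(s\mathcal M_2s)_{sa}:R(y^2)=R(y)^2\}.$$
We show $D$ is a norm closed Jordan algebra on which $R$ is a Jordan homomorphism. On $s\mathcal M_2s$, whose unit is $s$, $R$ is unital and positive. For $y\in D$ and $x\in(s\mathcal M_2s)_{sa}$, Kadison's inequality for $ty+x$ reads
$$t^2R(y^2)+2tR(y\circ x)+R(x^2)\ge t^2R(y)^2+2tR(y)\circ R(x)+R(x)^2 ;$$
the $t^2$ terms cancel, and dividing by $t$ and letting $t\to\pm\infty$ gives
$$R(y\circ x)=R(y)\circ R(x)\qquad(y\in D,\ x\in(s\mathcal M_2s)_{sa}).\tag{9}$$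
If $y_1,y_2\in D$, then by (9) $R((y_1+y_2)^2)=R(y_1)^2+2R(y_1)\circ R(y_2)+R(y_2)^2=(R(y_1)+R(y_2))^2$; so $D$ is a real linear subspace, real multiples being clear. It is norm closed by continuity. It is closed under squares: $y^4=y\circ(y\circ y^2)$, so by (9) twice, $R(y^4)=R(y)\circ(R(y)\circ R(y^2))=R(y)^4=R(y^2)^2$. Since $y_1\circ y_2=\frac12((y_1+y_2)^2-y_1^2-y_2^2)$, $D$ is a Jordan algebra. It contains $s$, and $R|_D$ is a Jordan homomorphism by (9).

**Step 4: $R$ maps $D$ isometrically onto $(\mathcal M_1)_{sa}$.** If $y\in D$ and $R(y)=0$, then $R(y^2)=R(y)^2=0$, so $y=0$ by faithfulness. Let $y\in D$. All real polynomials in $y$ (with $s$ as constant term) lie in $D$, and $D$ is closed; so the self-adjoint part of $C^*(y,s)$ lies in $D$. On this commutative algebra $R$ is a $*$-homomorphism, by (9), and it is injective, hence isometric. So $\|R(y)\|=\|y\|$ for $y\in D$, and $R(D)$ is norm closed. By Step 2, $R(j(q)^2)=R(j(q))=q=q^2=R(j(q))^2$, so $j(q)\in D$. Thus $R(D)$ is a norm closed real subspace containing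 all projections of $\mathcal M_1$, that is, $R(D)=(\mathcal M_1)_{sa}$.

**Step 5: inverting.** Let $J:\mathcal M_1\to s\mathcal M_2s$ be the complex-linear extension of $(R|_D)^{-1}$. It is a Jordan $*$-homomorphism because $R|_D$ is a Jordan isomorphism onto $(\mathcal M_1)_{sa}$, and it is injective because $R\circ J=\mathrm{id}$. Since $s\in D$ and $R(s)=1$, $J(1)=s$. It is normal: $J$ is positive, so if $a_i\uparrow a$, then $J(a_i)\uparrow y$ for some $y\le J(a)$ in $s\mathcal M_2s$, and $R(J(a)-y)=a-\sup R(J(a_i))=a-\sup a_i=0$; by faithfulness $y=J(a)$.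

Finally let $P:=J\circ R$. It is normal and positive, maps $\mathcal M_2$ onto $J(\mathcal M_1)$, fixes $J(\mathcal M_1)$ pointwise because $R\circ J=\mathrm{id}$, and $P(1)=J(1)$. So $J,P$ are as in 1 and 3, and $R=J^{-1}\circ P$. $\blacksquare$
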